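\title{Squarefree lattice games under mis\`ere play need not have affine stratifications}

\begin{abstract}
A lattice game in the sense of Guo and Miller is squarefree if it is played on the nonnegative orthant and every move replaces one heap by a multiset of heaps. We ask whether the set of P-positions of such a game always has an affine stratification, that is, a partition into finitely many finitely generated modules over affine semigroups. Under normal play it does. Under mis\`ere play it need not: we construct a squarefree game with twelve heap types whose P-positions, along a plane, form Pascal's triangle modulo $2$. This set has no affine stratification, and its generating function is not rational. The same construction embeds an arbitrary binary cellular automaton on a half-line.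
\end{abstract}

\section{The question and the results}\label{sec:intro}

In a game such as Nim or Dawson's chess a position is a collection of heaps, and a move acts on one heap. If the heap size is bounded by $d$, a position is a point $p\in\mathbb N^d$ whose $j$th coordinate counts the heaps of size $j$, and a move subtracts one of finitely many fixed vectors. Lattice games \cite{GM-lattice} turn this picture into a definition, and the set of winning positions becomes a set of lattice points whose shape one can ask about. We first recall the definitions. Throughout, $\mathbb N=\{0,1,2,\dots\}$.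

\subsection*{Lattice games}
Fix a pointed rational convex polyhedral cone $C\subseteq\mathbb R^d$ and let $\Lambda=C\cap\mathbb Z^d$. A \emph{rule set} is a finite set $\Gamma\subset\mathbb Z^d$ such that
\begin{itemize}
\item[(R1)] there is a linear function $\ell\colon\mathbb R^d\to\mathbb R$ that is positive on $C\setminus\{0\}$ and on $\Gamma$;
\item[(R2)] every ray of $C$ contains a nonzero point of the monoid $\mathbb N\Gamma$ generated by $\Gamma$.
\end{itemize}
Write $p\le_\Gamma q$ if $q-p\in\mathbb N\Gamma$. A set $D\subseteq\Lambda$ is a \emph{$\Gamma$-order ideal} if $q\in D$, $p\in\Lambda$ and $p\le_\Gamma q$ imply $p\in D$. A \emph{game board} is a set $\mathcal B=\Lambda\setminus D$, where $D$, the set of \emph{defeated positions}, is a finite $\Gamma$-order ideal. A \emph{move} goes from $p\in\mathcal B$ to $p-\gamma$, where $\gamma\in\Gamma$ and $p-\gamma\in\mathcal B$. Two players move alternately, and a player who cannot move loses. Every move lowers $\ell$, and only finitely many points of $\Lambda$ lie below a given value of $\ell$, so every play ends. The set $\mathcal P\subseteq\mathcal B$ of \emph{P-positions}, those won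 by the player who has just moved, is defined by recursion along $\ell$:
\[
p\in\mathcal P\iff\text{no move from $p$ lands in $\mathcal P$}.
\]
Equivalently, $\mathcal P$ is the unique subset of $\mathcal B$ with $(\mathcal P+\Gamma)\cap\mathcal B=\mathcal B\setminus\mathcal P$.

The choice $D=\varnothing$ is \emph{normal play}. The choice $D=\{0\}$ is ordinary \emph{mis\`ere play}: a player whose only prospect is to clear the board is stuck and loses. It is always allowed, because $p\in\Lambda$ and $-p\in\mathbb N\Gamma$ give $\ell(p)\le0$ and hence $p=0$. An arbitrary finite $\Gamma$-order ideal $D$ gives the more general mis\`ere play that the axioms allow.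

A lattice game is \emph{squarefree} if $C=\mathbb R^d_{\ge0}$ and every $\gamma\in\Gamma$ has the form $e_j-q$, with $e_j$ a standard basis vector and $q\in\mathbb N^d$. Such a move removes one heap of type $j$ and puts the multiset $q$ in its place. Heap-based octal games with bounded heap size are of this kind.

\subsection*{Affine stratifications}
An \emph{affine semigroup} is a finitely generated submonoid of $\mathbb Z^d$. An \emph{affine stratification} of a set $W\subseteq\mathbb Z^d$ is a partition of $W$ into finitely many pairwise disjoint sets $W_i=F_i+A_i$, where each $F_i\subset\mathbb Z^d$ is finite and each $A_i$ is an affine semigroup. A lattice game \emph{possesses} an affine stratification if its set $\mathcal P$ does. A stratification is a finite description of a winning strategy, and it is a higher-dimensional form of periodicity: a submonoid of $\mathbb N$ agrees from some point on with the multiples of its greatest common divisor, so a subset of $\mathbb N$ has an affine stratification exactly when it is eventually periodic.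

General lattice games need not possess an affine stratification; this is due to A.~Fink. The following question, from \cite{GM-algorithms}, concerns the squarefree ones.

\medskip
\noindent\textbf{Question.} \emph{Does every squarefree lattice game, under normal play, under ordinary mis\`ere play, or under the general mis\`ere play allowed by the axioms, possess an affine stratification?}
\medskip

One would guess that it does. In a squarefree game a move looks at a single heap, so different heaps cannot interact within a move. Under normal play this independence settles everything.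

\begin{theorem}\label{thm:normal}
If $D=\varnothing$, every squarefree lattice game satisfies
\[
\mathcal P=\bigsqcup_{\varepsilon\in\mathcal P\cap\{0,1\}^d}\bigl(\varepsilon+2\mathbb N^d\bigr),
\]
and this is an affine stratification.
\end{theorem}

Mis\`ere play changes the board at one point only, and in the simplest example (Example~\ref{ex:nim}) the change in $\mathcal P$ stays on one coordinate axis. Nevertheless the guess is wrong.

\begin{theorem}\label{thm:main}
There is a squarefree rule set $\Gamma\subset\mathbb Z^{12}$ such that, with $D=\{0\}$, the set $\mathcal P$ has no affine stratification. Three of its heap types $U,V,T$ satisfy, for all $m,j\ge1$,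
\[
e_U+m\,e_V+2j\,e_T\in\mathcal P\iff\binom{m-1}{j-1}\text{ is odd}.
\]
\end{theorem}

So the answer is yes for normal play, no for ordinary mis\`ere play, and hence no for general mis\`ere play, of which $D=\{0\}$ is a case. In normal play the generating function $\sum_{p\in\mathcal P}\mathbf t^p$, where $\mathbf t^p=\prod_it_i^{p_i}$, is the rational function $\sum_\varepsilon\mathbf t^\varepsilon/\prod_i(1-t_i^2)$ by Theorem~\ref{thm:normal}. This property is lost as well.

\begin{theorem}\label{thm:gf}
For the game of Theorem~\ref{thm:main}, the series $f=\sum_{p\in\mathcal P}\mathbf t^p$ is not a rational function.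
\end{theorem}

Pascal's triangle modulo $2$ is the history of the cellular automaton that replaces each cell by the sum of itself and its left neighbor. Nothing in the construction depends on this particular rule.

\begin{theorem}\label{thm:ca}
Let $a_1,\dots,a_r\in\mathbb Z$ and let $\beta\colon\{0,1\}^r\to\{0,1\}$ be arbitrary. Put $c_m(j)=0$ for $j\le0$, $c_0(j)=1$ for $j\ge1$, and
\[
c_m(j)=\beta\bigl(c_{m-1}(j+a_1),\dots,c_{m-1}(j+a_r)\bigr)\qquad(m,j\ge1).
\]
There is a squarefree lattice game with $D=\{0\}$ and heap types $U,V,T$ such that for all $m\ge0$ and $j\ge1$,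
\[
e_U+m\,e_V+2j\,e_T\in\mathcal P\iff c_m(j)=1 .
\]
\end{theorem}

We construct the game of Theorem~\ref{thm:ca} directly; the game of Theorem~\ref{thm:main} is a special case. The construction has three ingredients. A heap with a single move gives every position a value in $\{0,1,\infty\}$ and turns suitable heaps into logical gates (Section~\ref{sec:sigma}). A pair of heaps carries the anomaly of the empty position out to infinity, so that an outcome depends on which of two numbers is larger and not only on parities (Section~\ref{sec:base}). A region of the board that behaves as in normal play punishes every move that departs from the intended order of computation (Section~\ref{sec:poison}).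

\section{Heaps, normal play, and a first mis\`ere example}\label{sec:normal}

Let $\Gamma$ be squarefree and $\gamma=e_j-q\in\Gamma$. Then $q_j=0$, since otherwise $-\gamma\in\mathbb N^d$ and $\ell(\gamma)\le0$. Hence $p-\gamma\in\mathbb N^d$ if and only if $p_j\ge1$. We call the coordinates \emph{heap types}, write positions additively as multisets of heaps (so $U+2T$ means $e_U+2e_T$), and call $q$ an \emph{option} of the type $Y$, written $Y\to q$, if $e_Y-q\in\Gamma$. By (R1), $\ell(q)<\ell(Y)$; in particular every heap of $q$ has smaller $\ell$ than $Y$. All inductions below are on $\ell$.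

For nonnegative integers, $x\oplus y$ denotes addition of binary digits modulo $2$ without carry, and $\operatorname{mex}E$ is the least nonnegative integer not in $E$. We use the following fact twice.
\begin{itemize}
\item[(N)] If $h=x_1\oplus\dots\oplus x_k\ne0$, then $x_i\oplus h<x_i$ for some $i$.
\end{itemize}
Indeed, some $x_i$ has a $1$ in the leading binary place of $h$, and adding $h$ clears that digit and leaves the higher digits unchanged.

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
Define the Grundy value of a heap type by $\mathcal G(Y)=\operatorname{mex}\{\mathcal G(q):Y\to q\}$, where $\mathcal G(p)$ is the $\oplus$-sum of $\mathcal G$ over the heaps of $p$. This is a recursion along $\ell$. A move $Y\to q$ from $p$ to $p'$ gives $\mathcal G(p')=\mathcal G(p)\oplus\mathcal G(Y)\oplus\mathcal G(q)$. If $\mathcal G(p)=0$, then $\mathcal G(p')\ne0$, because $\mathcal G(q)\ne\mathcal G(Y)$. If $\mathcal G(p)=h\ne0$, then by (N) some heap $Y$ of $p$ has $\mathcal G(Y)\oplus h<\mathcal G(Y)$, so $Y$ has an option $q$ with $\mathcal G(q)=\mathcal G(Y)\oplus h$, and this move gives $\mathcal G(p')=0$. By induction $\mathcal P=\{p:\mathcal G(p)=0\}$.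 Since $x\oplus x=0$, the value $\mathcal G(p)$ depends only on $p$ modulo $2$, so $\mathcal P$ is the union of the disjoint classes $\varepsilon+2\mathbb N^d$ that it meets. Finally, $2\mathbb N^d$ is generated by $2e_1,\dots,2e_d$.
\end{proof}

The induction starts from $0\in\mathcal P$. In mis\`ere play this one input is reversed.

\begin{example}\label{ex:nim}
Take Nim with heaps of size at most $2$: a type $S$ with the option $0$ and a type $X$ with the options $0$ and $S$. In normal play $\mathcal G(S)=1$ and $\mathcal G(X)=2$, so $kS+bX\in\mathcal P$ if and only if $k$ and $b$ are even. With $D=\{0\}$,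
\[
\mathcal P=\bigl(S+\mathbb N\,2S\bigr)\sqcup\bigl(2X+\mathbb N\,2S+\mathbb N\,2X\bigr).
\]
No move joins two points of the right side: a move of $S$ changes the parity of $k$ and keeps $b$, and a move of $X$ makes $b$ odd. From a nonzero point outside it, either $b$ is even and removing an $S$ repairs the parity of $k$, or $b$ is odd and one of $X\to0$, $X\to S$ gives the parity of $k$ that $b-1$ requires. Mis\`ere play differs from normal play only on the axis $b=0$.
\end{example}

To destroy stratifiability, the anomaly has to leave the axis and influence positions in which all relevant coordinates are large.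

\section{Tempo moves and a logical gate}\label{sec:sigma}

From now on $D=\{0\}$, there is a type $S$ whose only option is $0$, and every option of every type contains at most one $S$. We regard $0$ as a position outside $\mathcal P$, so that a nonzero position lies in $\mathcal P$ if and only if none of the positions reached by moving one heap does. The letters $p,p',q$ denote multisets without $S$; copies of $S$ are always written out.

A heap $S$ is a spare move. As in Example~\ref{ex:nim}, one expects that only the parity of the number of spare moves matters, and the next lemma compresses the outcomes of all $p+kS$ into one value. For $E\subseteq\{0,1\}$ put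
\[
\operatorname{mex}^*\varnothing=\operatorname{mex}^*\{1\}=0,\qquad\operatorname{mex}^*\{0\}=1,\qquad\operatorname{mex}^*\{0,1\}=\infty .
\]

\begin{lemma}\label{lem:sigma}
For each $p$ there is $\sigma(p)\in\{0,1,\infty\}$ such that for all $k\ge0$,
\[
p+kS\in\mathcal P\iff\sigma(p)\ne\infty\text{ and }k\equiv\sigma(p)\pmod 2.
\]
Moreover $\sigma(0)=1$, and $\sigma(p)=\operatorname{mex}^*E(p)$ for $p\ne0$, where $E(p)$ is the set of residues $\sigma(p')+\alpha\bmod2$, taken over all moves $p\to p'+\alpha S$ of a heap of $p$ with $\sigma(p')\ne\infty$.
\end{lemma}

\begin{proof}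
For $p=0$ we have $0\notin\mathcal P$, and for $k\ge1$ the only move from $kS$ goes to $(k-1)S$; so $kS\in\mathcal P$ exactly for odd $k$. Let $p\ne0$. The moves from $p+kS$ go to $p+(k-1)S$, if $k\ge1$, and to the positions $p'+(k+\alpha)S$. By induction the latter is in $\mathcal P$ if and only if $\sigma(p')\ne\infty$ and $k\equiv\sigma(p')+\alpha$. Hence $p+kS\in\mathcal P$ if and only if $k\bmod2\notin E(p)$ and either $k=0$ or $p+(k-1)S\notin\mathcal P$. If $E(p)=\{0,1\}$, this never holds. If $E(p)=\{0\}$, it fails for even $k$ and therefore holds for odd $k$. If $E(p)=\{1\}$, it fails for odd $k$ and therefore holds for even $k$. If $E(p)=\varnothing$, it holds for $k=0$ and then alternates.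
\end{proof}

In particular $p\in\mathcal P$ if and only if $\sigma(p)=0$. The mis\`ere convention enters the rest of the paper only through the value $\sigma(0)=1$; in normal play the same proof gives the same recursion with $\sigma(0)=0$.

We say that a move $p\to p'+\alpha S$ \emph{contributes} $\sigma(p')+\alpha\bmod2$ if $\sigma(p')\ne\infty$. It is \emph{silent} if $\sigma(p')=\infty$, and \emph{harmless} if it is silent or contributes $1$. The symbol $q^\pm$ in a list of options means that both $q$ and $q+S$ are options; we call this a \emph{pair}. A pair lets the mover choose the parity of the spare moves.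

\begin{lemma}\label{lem:nor}
Let $p\ne0$. If a pair leads from $p$ to $p'$ and $p'+S$ with $\sigma(p')\ne\infty$, then $\sigma(p)=\infty$. If all moves from $p$ are harmless, then $\sigma(p)=0$.
\end{lemma}

\begin{proof}
In the first case the pair contributes both residues. In the second case $E(p)\subseteq\{1\}$.
\end{proof}

Read $\sigma=0$ as ``true'' and $\sigma=\infty$ as ``false''. If some pairs lead from $p$ to $p_1,\dots,p_s$ and all other moves from $p$ are harmless, then Lemma~\ref{lem:nor} says that $p$ is true exactly when all $p_i$ are false: $p$ computes the NOR of the $p_i$. Every Boolean function can be built from such gates. What we still lack is something unbounded for the gates to read, and a way to make all other moves harmless.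

\section{Comparing two numbers}\label{sec:base}

Add to the types $S$ and $X$ of Example~\ref{ex:nim} a type $T$:
\[
X\to0^\pm,\qquad T\to0,\ \ 2X+S,\ \ 3X+S .
\]
In normal play $\mathcal G(T)=\operatorname{mex}\{0,1,3\}=2=\mathcal G(X)$, so $T$ cannot be told from $X$. In mis\`ere play it can. The pair $X\to0^\pm$ gives $\sigma(X)=\infty$. For $T$, Example~\ref{ex:nim} gives $\sigma(2X)=0$ and $\sigma(3X)=\infty$, so $T\to2X+S$ contributes $1$ and $T\to3X+S$ is silent. The move $T\to0$ would contribute $0$ in normal play, but here it contributes $\sigma(0)=1$. Thus $E(T)=\{1\}$ and $\sigma(T)=0$. The error spreads in both directions. The pair $X\to0^\pm$ leads from $T+X$ to $T$, so $\sigma(T+X)=\infty$, although $\sigma(2X)=0$. From $T+2X$ the moves $T\to0$ and $T\to2X+S$ reach $2X$ and $4X+S$ and contribute $0$ and $1$, so $\sigma(T+2X)=\infty$, as parity predicts. The row $n=1$ therefore starts out of phase with normal play and falls back into phase after $b=1$. The next lemma shows that each further $T$ moves the place of the phase change one step to the right.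

Write $\sigma(n,b)=\sigma(nT+bX)$ and $\delta=b-n$. Call an integer $\delta$ \emph{good} if it is odd and negative, or even and at least $2$.

\begin{lemma}\label{lem:base}
We have $\sigma(0,0)=1$. For $(n,b)\ne(0,0)$, $\sigma(n,b)=0$ if $\delta=b-n$ is good and $\sigma(n,b)=\infty$ otherwise.
\end{lemma}

The first values given by the lemma are
\[
\begin{array}{c|ccccccc}
n\backslash b&0&1&2&3&4&5&6\\\hline
0&1&\infty&0&\infty&0&\infty&0\\
1&0&\infty&\infty&0&\infty&0&\infty\\
2&\infty&0&\infty&\infty&0&\infty&0\\
3&0&\infty&0&\infty&\infty&0&\infty\\
4&\infty&0&\infty&0&\infty&\infty&0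
\end{array}
\]

\begin{proof}
The moves from $(n,b)$ are the pair $X\to0^\pm$ to $(n,b-1)$, with difference $\delta-1$, and the moves of $T$ to $(n-1,b)$, to $(n-1,b+2)$ with an $S$, and to $(n-1,b+3)$ with an $S$, with differences $\delta+1$, $\delta+3$, $\delta+4$. The last two positions are not $(0,0)$, so by induction their value is $0$ or $\infty$, and these two moves are harmless.

Let $\delta$ be good. Then $\delta-1$ is even and negative, or odd and positive; it is neither good nor $0$, so the pair is silent. Also $\delta+1$ is even and at most $0$, or odd and at least $3$, so it is not good. Thus $T\to0$ is silent unless it reaches $(0,0)$, in which case it contributes $1$. All moves are harmless, and $\sigma(n,b)=0$.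

Let $\delta$ not be good and $(n,b)\ne(0,0)$. Then $\delta$ is odd and positive, or even and at most $0$. We show that $E=\{0,1\}$.
\begin{itemize}
\item $\delta\ge3$ odd: the pair reaches the good difference $\delta-1$.
\item $\delta=1$, $n=0$: the pair reaches $(0,0)$, whose value is finite.
\item $\delta=1$, $n\ge1$: $T\to0$ reaches difference $2$ and contributes $0$, and $T\to2X+S$ reaches difference $4$ and contributes $1$.
\item $\delta\le0$ even, $b\ge1$: the pair reaches the good difference $\delta-1$.
\item $\delta\le0$ even, $b=0$: then $n\ge2$ is even, and $T\to0$ reaches the good difference $1-n$ and contributes $0$. If $n\ge4$, then $T\to2X+S$ reaches the good difference $3-n$ and contributes $1$. If $n=2$, then $T\to3X+S$ reaches $(1,3)$, of difference $2$, and contributes $1$.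
\end{itemize}
This covers all cases.
\end{proof}

The option $3X+S$ is needed only at $2T$. Without it the values $\sigma(T)=0$ and $\sigma(T+2X)=\infty$ computed above remain, so $E(2T)=\{0\}$ and $\sigma(2T)=1$.

For even $\delta$ and $(n,b)\ne(0,0)$, the value $\sigma(n,b)$ is finite if and only if $b>n$. This is a comparison of two unbounded numbers, which is impossible in normal play by Theorem~\ref{thm:normal}. We also record that finite values are never far apart.

\begin{corollary}\label{cor:base}
For all $n,b\ge0$, at least one of $\sigma(n,b)$, $\sigma(n,b+1)$, $\sigma(n,b+2)$ is finite.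
\end{corollary}

\begin{proof}
If $\delta$ is not good, then $\delta+1$ is good when $\delta\ge1$ is odd or $\delta\le-2$ is even, and $\delta+2$ is good when $\delta=0$.
\end{proof}

\section{The game}\label{sec:game}

Fix $a_1,\dots,a_r$, $\beta$ and $c_m(j)$ as in Theorem~\ref{thm:ca}, and write $\beta$ in conjunctive normal form,
\[
\beta(x_1,\dots,x_r)=\bigwedge_{\iota\in I}\Bigl(\bigvee_{i\in\mathrm{Pos}_\iota}x_i\ \vee\bigvee_{i\in\mathrm{Neg}_\iota}\neg x_i\Bigr),
\]
with $I$ finite. An empty clause is false and an empty conjunction is true. Such a form exists: for each zero $z$ of $\beta$ take the clause with $\mathrm{Pos}=\{i:z_i=0\}$ and $\mathrm{Neg}=\{i:z_i=1\}$, which is false exactly at $z$. Any conjunctive normal form will do.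

\subsection*{The intended computation}
The cell $j$ at time $m$ is represented by the positions
\[
M(m,n,b)=U+mV+nT+bX\qquad\text{with }n-b=2j,
\]
and we want $\sigma(M)=0$ exactly when $c_m(j)=1$. The number of $V$'s is the time and the difference $n-b$ is a pointer. For $a\in\mathbb Z$ let
\[
q_a=2aT\quad(a>0),\qquad q_a=2|a|X\quad(a\le0);
\]
adding $q_a$ moves the pointer from $j$ to $j+a$. Four kinds of \emph{program heaps} act as NOR gates through the following pairs, their \emph{data options}.
\begin{itemize}
\item $U\to(2X)^\pm$ tests the boundary. It leads to $mV+nT+(b+2)X$, which, if the $V$'s can be ignored, has finite value exactly when $j\le0$.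
\item $R\to0^\pm$ negates: $R+M$ is true when $M$ is false.
\item For $\iota\in I$, $J_\iota\to q_{a_i}^\pm$ ($i\in\mathrm{Pos}_\iota$) and $J_\iota\to(R+q_{a_i})^\pm$ ($i\in\mathrm{Neg}_\iota$) read the literals: $J_\iota+M$ is true when clause $\iota$ fails.
\item $V\to J_\iota^\pm$ spends one unit of time: for $j\ge1$ and $m\ge1$, $M(m,n,b)$ is true when no clause fails at time $m-1$.
\end{itemize}

The difficulty is that a player may move in any heap at any time. In $J_\iota+M$ one may open a second $V$, or move $U$, or disturb the pointer, before $J_\iota$ has been resolved. A heap cannot see the other heaps through the rules. It can, however, see them through outcomes: we give every type a label, and we give each program heap $Y$ extra pairs of options that win exactly when the $\oplus$-sum of the labels of the other heaps lies in a prescribed set $\mathcal C(Y)$. The labels and the sets are chosen so that every unintended move hands the opponent such a win.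

\subsection*{The rules}
Four auxiliary types $Z,K,N_4,N_8$ supply the extra options. For $0\le\gamma\le15$ with binary expansion $\gamma=\gamma_0+2\gamma_1+4\gamma_2+8\gamma_3$ put
\[
\kappa_\gamma=K+\gamma_0X+\gamma_1Z+\gamma_2N_4+\gamma_3N_8,
\]
and let
\[
\mathcal C_4=\{0,1,2,3,5,6,7\},\qquad\mathcal C_8=\mathcal C_4\cup\{10,11,12\}.
\]
Table~\ref{tab:rules} lists the types, their labels $\lambda$ and their options. A program heap $Y$ has, besides the options shown, the pairs $\kappa_\gamma^\pm$ for $\gamma\in\mathcal C(Y)$, called its \emph{closers}. We extend $\lambda$ to multisets without $S$ as the $\oplus$-sum of the labels of the heaps. Then $\lambda(\kappa_\gamma)=\gamma$, $\lambda(q_a)=0$, and $\lambda(nT+bX)$ is the parity of $n-b$.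

\begin{table}[ht]
\centering
\begin{tabular}{l|c|l|l}
type $Y$&$\lambda(Y)$&options other than closers&$\mathcal C(Y)$\\\hline
$S$&--&$0$&\\
$X$&$1$&$0^\pm$&\\
$T$&$1$&$0,\ 2X+S,\ 3X+S$&\\\hline
$Z$&$2$&$0^\pm,\ X^\pm,\ (2X)^\pm$&\\
$K$&$0$&$Z^\pm$&\\
$N_4$&$4$&$\kappa_\gamma^\pm$, $0\le\gamma\le3$&\\
$N_8$&$8$&$\kappa_\gamma^\pm$, $0\le\gamma\le7$&\\\hline
$U$&$4$&$(2X)^\pm$&$\{1,2,3,6,7\}$\\
$R$&$4$&$0^\pm$&$\mathcal C_4$\\
$J_\iota$, $\mathrm{Neg}_\iota=\varnothing$&$4$&$q_{a_i}^\pm$ ($i\in\mathrm{Pos}_\iota$)&$\mathcal C_4$\\
$J_\iota$, $\mathrm{Neg}_\iota\ne\varnothing$&$8$&$q_{a_i}^\pm$ ($i\in\mathrm{Pos}_\iota$), $(R+q_{a_i})^\pm$ ($i\in\mathrm{Neg}_\iota$)&$\mathcal C_8$\\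
$V$&$0$&$S$;\ \ $J_\iota^\pm$ ($\iota\in I$)&$\{2,3\}$
\end{tabular}
\caption{The $10+|I|$ heap types. Each program heap $Y$ (last block) also has the options $\kappa_\gamma^\pm$ for $\gamma\in\mathcal C(Y)$.}\label{tab:rules}
\end{table}

For Theorem~\ref{thm:main} take $r=2$, $a_1=0$, $a_2=-1$ and $\beta=x_1\oplus x_2=(x_1\vee x_2)\wedge(\neg x_1\vee\neg x_2)$. Then $q_{a_1}=0$ and $q_{a_2}=2X$, and there are two clause heaps: $G$, of label $4$, with data options $0^\pm,(2X)^\pm$, and $H$, of label $8$, with data options $R^\pm,(R+2X)^\pm$. We call this game, with its twelve types $S,X,T,Z,K,N_4,N_8,U,R,G,H,V$, the \emph{Pascal game}.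

\begin{lemma}\label{lem:axioms}
The vectors $e_Y-q$, for $q$ an option of $Y$ in Table~\ref{tab:rules}, form a squarefree rule set.
\end{lemma}

\begin{proof}
Every type has an option, and every option of a type uses only types listed above it. Define a linear function $\ell$ by $\ell(Y)=1+\max\{\ell(q):Y\to q\}$, going down the table. Then $\ell(Y)\ge1$ for all $Y$ and $\ell(e_Y-q)\ge1$ for all options, which is (R1). If the types above $Y$ lie in $\mathbb N\Gamma$, then so does $e_Y=(e_Y-q)+q$. Hence $\mathbb N\Gamma$ contains every lattice point of the orthant, and (R2) holds for the coordinate rays and for every other ray through a nonzero lattice point.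
\end{proof}

The standing assumptions of Section~\ref{sec:sigma} hold. Positions made of $S,X,T$ move only to such positions, so Section~\ref{sec:base} applies unchanged. We need four properties of the labels.
\begin{itemize}
\item[(L1)] If $Y\ne S$ and $Y\to q+\alpha S$, then $\lambda(q)\ne\lambda(Y)$, except for $T\to3X+S$ and $V\to S$, where $\alpha=1$.
\item[(L2)] If $Y\ne S$ and $0\le c<\lambda(Y)$, then $Y$ has options $q$ and $q'+S$ with $\lambda(q)=\lambda(q')=c$.
\item[(L3)] If $Y$ is a program heap, then $\lambda(Y)\oplus2$ and $\lambda(Y)\oplus3$ lie in $\mathcal C(Y)$.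
\item[(L4)] $Z$ is the only type whose label has a $1$ in the binary place of $2$.
\end{itemize}
For (L1) and (L2), list the labels of the options with $S$ removed. They are $0$ for $X$; $0,0,1$ for $T$, where $0$ and $2X+S$ serve in (L2); $0,1,0$ for $Z$; $2$ for $K$; $0,\dots,3$ for $N_4$; $0,\dots,7$ for $N_8$; $0,1,2,3,6,7$ for $U$, with $0$ coming from $(2X)^\pm$; the set $\mathcal C_4$ for $R$ and for $J_\iota$ of label $4$; the set $\mathcal C_8\cup\{4\}$ for $J_\iota$ of label $8$, with $4$ coming from some $(R+q_{a_i})^\pm$; and for $V$ the label $0$ from $S$, the labels $2,3$, and the labels of the $J_\iota$, which are $4$ or $8$. For (L3), the required pairs are $6,7$ for label $4$, $10,11$ for label $8$, and $2,3$ for label $0$. Property (L4) is read off from the second column.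

The table also shows why clause heaps come in two kinds. A heap with the option $R+q_a$, of label $4$, cannot have label $4$ by (L1), so it gets label $8$. Then (L2) demands an option of label $4$. This must not be a closer, since $4$ is the label that a clause heap sees in its intended company $U$; the data option $R+q_a$ supplies it.

\begin{remark}\label{rem:grundy}
The labels are halved Grundy values: in normal play $\mathcal G(S)=1$ and $\mathcal G(Y)=2\lambda(Y)$ for $Y\ne S$. Indeed, by induction $\mathcal G(q+\alpha S)=2\lambda(q)+\alpha$, so (L2) gives all values below $2\lambda(Y)$ and (L1) excludes $2\lambda(Y)$. In particular $\mathcal G(U+mV+nT)\in\{8,10\}$, so in normal play none of these positions is a P-position.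
\end{remark}

\section{Poisoned positions and closers}\label{sec:poison}

Call $p$ \emph{poisoned} if it contains $Z$, $K$, $N_4$ or $N_8$. Every $\kappa_\gamma$ is poisoned because it contains $K$. We show that poisoned positions have the outcome they would have in normal play (compare Remark~\ref{rem:grundy}), so that the label alone decides them. Inside the poisoned region this is the proof of Theorem~\ref{thm:normal}. The danger is the way out of the region, which leads to positions whose values do not follow the label. The options of $K,N_4,N_8$ are poisoned, so the only way out is an \emph{exit}: $p=Z+p_0$ with $p_0$ unpoisoned, and the move is $Z\to iX+\alpha S$ with $i\le2$.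

\begin{lemma}\label{lem:poison}
If $p$ is poisoned, then $\sigma(p)=0$ if $\lambda(p)=0$, and $\sigma(p)=\infty$ if $\lambda(p)\ne0$.
\end{lemma}

\begin{proof}
A move $Y\to q+\alpha S$ from $p$ to $p'+\alpha S$ gives $\lambda(p')=\lambda(p)\oplus\lambda(Y)\oplus\lambda(q)$.

Let $\lambda(p)=0$. There is no exit, because $Z+p_0$ with $p_0$ unpoisoned has nonzero label by (L4). So every $p'$ is poisoned, and by induction the move is silent unless $\lambda(p')=0$, that is, $\lambda(q)=\lambda(Y)$. In that case $\alpha=1$ by (L1), and the move contributes $0+1$. All moves are harmless, so $\sigma(p)=0$.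

Let $h=\lambda(p)\ne0$. By (N) some heap $Y$ of $p$ has $\lambda(Y)\oplus h<\lambda(Y)$, and by (L2) there are moves of $Y$ with $\alpha=0$ and with $\alpha=1$ to positions of label $0$. If both positions are poisoned, the moves contribute $0$ and $1$, and $\sigma(p)=\infty$. Otherwise one move is an exit, so $Y=Z$, $p=Z+p_0$ with $p_0$ unpoisoned, and $2\oplus h<2$ forces $h\in\{2,3\}$. Here the values after the exit are not controlled by the label, and we find another win. If $p_0$ contains a program heap $Y'$, then $\gamma=\lambda(Y')\oplus h\in\mathcal C(Y')$ by (L3), and the pair $Y'\to\kappa_\gamma^\pm$ leads to a poisoned position of label $h\oplus\lambda(Y')\oplus\gamma=0$, which has value $0$. If $p_0$ contains no program heap, then $p_0=nT+bX$, and by Corollary~\ref{cor:base} one of the pairs $Z\to(iX)^\pm$, $i\le2$, leads to a finite value. In both cases $\sigma(p)=\infty$ by Lemma~\ref{lem:nor}.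
\end{proof}

The option $(2X)^\pm$ of $Z$ is really used in the last step. In $Z+T+X$ the moves of $T$ and $X$ keep the poison and a nonzero label, and the exits to $T+X$ and $T+2X$ reach the value $\infty$; only the exit to $T+3X$ reaches a finite value.

If $Y$ is a program heap of $p$, call $\lambda(p-Y)$ the \emph{view} of $Y$ in $p$. The closer $\kappa_\gamma$ leads to a poisoned position of label $\lambda(p-Y)\oplus\gamma$, which vanishes exactly when $\gamma$ is the view. Lemmas~\ref{lem:poison} and~\ref{lem:nor} therefore give the two facts on which the rest depends.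

\begin{corollary}\label{cor:close}
Let $Y$ be a program heap of $p$.
\begin{itemize}
\item[(C1)] If the view of $Y$ lies in $\mathcal C(Y)$, then $\sigma(p)=\infty$; we say that $Y$ \emph{closes} $p$.
\item[(C2)] If the view of $Y$ does not lie in $\mathcal C(Y)$, then all closers of $Y$ are silent.
\end{itemize}
\end{corollary}

A move to a closed position is silent. This is how unintended moves will be discarded.

\section{The simulation}\label{sec:sim}

The boundary test $U\to(2X)^\pm$ is made while $m$ heaps $V$ are still on the board. It works only if they do not disturb Lemma~\ref{lem:base}.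

\begin{lemma}\label{lem:neutral}
For $p=nT+bX$ and $m\ge0$ we have $\sigma(mV+p)=\sigma(p)$.
\end{lemma}

\begin{proof}
Let $m\ge1$. A move $V\to J_\iota^\pm$ reaches $J_\iota+(m-1)V+p$, where $J_\iota$ has view $\lambda(p)\in\{0,1\}\subset\mathcal C(J_\iota)$; this position is closed. The view of $V$ in $mV+p$ is $0$ or $1$, so its closers are silent by (C2). By induction the moves of $X$ and $T$ contribute what they contribute in $p$, and $V\to S$ contributes $\sigma(p)+1$ if $\sigma(p)\ne\infty$. If $p=0$, then $E(mV)=\{1+1\}=\{0\}$ and $\sigma(mV)=1=\sigma(0)$. Let $p\ne0$. If $\sigma(p)=\infty$, then $E(mV+p)=E(p)=\{0,1\}$. If $\sigma(p)$ is finite, then $E(p)\subseteq\{\sigma(p)+1\}$ by the definition of $\operatorname{mex}^*$, so $E(mV+p)=\{\sigma(p)+1\}$, and $\operatorname{mex}^*$ of this set is $\sigma(p)$.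
\end{proof}

The option $V\to S$ is what preserves the anomaly: without it every move from $V$ would be silent, and $\sigma(V)=0\ne\sigma(0)$.

\begin{example}\label{ex:first}
We compute the first step of the Pascal game. Consider $U+2T$, the cell $j=1$ at time $0$. The view of $U$ is $0$, so its closers are silent. The pair $U\to(2X)^\pm$ reaches $2T+2X$, of value $\infty$. The moves $T\to0$ and $T\to2X+S$ reach $U+T$ and $U+T+2X$, which $U$ closes with view $1$. The move $T\to3X+S$ reaches $U+T+3X$, which has value $\infty$ because $U\to(2X)^\pm$ leads from it to $T+5X$, of value $0$. So all moves are silent and $\sigma(U+2T)=0$, matching $c_0(1)=1$. For the cell to the left, $U\to(2X)^\pm$ leads from $U+2T+2X$ to $2T+4X$, of value $0$, so $\sigma(U+2T+2X)=\infty$, matching $c_0(0)=0$.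

For time $1$ we follow the data options only; Proposition~\ref{prop:sim} shows that the other moves are harmless. From $U+V+2T$:
\begin{itemize}
\item $V\to G^\pm$ reaches $G+U+2T$, which has value $\infty$ since $G\to0^\pm$ reaches $U+2T$;
\item $V\to H^\pm$ reaches $H+U+2T$, which has value $\infty$ since $H\to(R+2X)^\pm$ reaches $R+U+2T+2X$, and this has value $0$ since $R\to0^\pm$ reaches $U+2T+2X$;
\item $U\to(2X)^\pm$ reaches $V+2T+2X$, of value $\sigma(2,2)=\infty$.
\end{itemize}
So $\sigma(U+V+2T)=0$: neither clause fails, and $c_1(1)=1\oplus0=1$. In $U+V+4T$ the two cells read are $U+4T$ and $U+4T+2X$, both of value $0$. Adding $R$ gives $\infty$ twice, so $H+U+4T$ has value $0$ and $U+V+4T$ has value $\infty$: the second clause fails, and $c_1(2)=1\oplus1=0$. A typical unintended move is $U\to(2X)^\pm$ from $H+U+4T$. It changes the view of $H$ from $4$ to $0$, and $H$ closes the position.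
\end{example}

\begin{proposition}\label{prop:sim}
Let $M=M(m,n,b)=U+mV+nT+bX$ and $\iota\in I$. If $n-b$ is odd, then $\sigma(M)=\sigma(R+M)=\sigma(J_\iota+M)=\infty$. If $n-b=2j$ with $j\in\mathbb Z$, then these values lie in $\{0,\infty\}$, and
\begin{itemize}
\item[(a)] $\sigma(M)=0$ if and only if $c_m(j)=1$;
\item[(b)] $\sigma(R+M)=0$ if and only if $c_m(j)=0$;
\item[(c)] $\sigma(J_\iota+M)=0$ if and only if clause $\iota$ is false at $\bigl(c_m(j+a_1),\dots,c_m(j+a_r)\bigr)$.
\end{itemize}
\end{proposition}

\begin{proof}
We prove all statements together by induction on $\ell$. Write the position as $Y+M$, where the \emph{head} $Y$ is $0$, $R$ or some $J_\iota$.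

\emph{Odd difference.} In $M$ the view of $U$ is $1\in\mathcal C(U)$. In $Y+M$ with $Y\ne0$ the view of $Y$ is $4\oplus1=5\in\mathcal C_4\subset\mathcal C_8$. So the position is closed.

Now let $n-b=2j$. We go through all moves.

\emph{Step 1: the moves of $X$ and $T$ and the move $V\to S$ are harmless.} All of them lead to a position $Y+M(m',n',b')$ with the same head. For $X\to0^\pm$, $T\to0$ and $T\to2X+S$ the difference changes by $1$, $1$ and $3$ and becomes odd, so these moves are silent. For $T\to3X+S$ and $V\to S$ the difference stays even, the value is $0$ or $\infty$ by induction, and the move adds an $S$; so it contributes $1$ or nothing.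

\emph{Step 2: all closers are silent.} The heaps $V$ and the base $nT+bX$ have label $0$, so the views are as follows.
\[
\begin{array}{l|ccc}
&\text{view of }Y&\text{view of }U&\text{view of }V\\\hline
Y=0&-&0&4\\
\lambda(Y)=4,\ Y\in\{R,J_\iota\}&4&4&0\\
\lambda(Y)=8&4&8&12
\end{array}
\]
Now $4\notin\mathcal C_8\supset\mathcal C_4$, none of $0,4,8$ lies in $\mathcal C(U)=\{1,2,3,6,7\}$, and none of $0,4,12$ lies in $\mathcal C(V)=\{2,3\}$. Apply (C2).

\emph{Step 3: if $Y\ne0$, the data options of $U$ and $V$ are silent.} The pair $U\to(2X)^\pm$ reaches $Y+mV+nT+(b+2)X$, where $Y$ has view $0\in\mathcal C(Y)$. The pair $V\to J_{\iota'}^\pm$ reaches $Y+J_{\iota'}+M(m-1,n,b)$. If $\lambda(Y)=4$, then $J_{\iota'}$ has view $4\oplus4=0$ and closes. If $\lambda(J_{\iota'})=4$, then $Y$ has view $0$ and closes. If both labels are $8$, then $Y$ has view $8\oplus4=12\in\mathcal C_8$ and closes.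

\emph{Step 4: the gates.} What remains are the data options of $Y$ if $Y\ne0$, and those of $U$ and $V$ if $Y=0$. They are pairs, so by Lemma~\ref{lem:nor} the value of $Y+M$ is $0$ if they all lead to $\infty$, and $\infty$ otherwise.

For $Y=R$ the pair leads to $M$, whose value is $\infty$ if and only if $c_m(j)=0$. This is (b).

For $Y=J_\iota$ the pairs lead to $M+q_{a_i}$ for $i\in\mathrm{Pos}_\iota$ and to $R+M+q_{a_i}$ for $i\in\mathrm{Neg}_\iota$. Here $M+q_{a_i}$ is a position $M(m,n',b')$ with $n'-b'=2(j+a_i)$. By (a) and (b) for these smaller positions, all values are $\infty$ if and only if $c_m(j+a_i)=0$ for $i\in\mathrm{Pos}_\iota$ and $c_m(j+a_i)=1$ for $i\in\mathrm{Neg}_\iota$, that is, if and only if the clause is false. This is (c).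

For $Y=0$ the pair $U\to(2X)^\pm$ leads to $mV+nT+(b+2)X$, of value $\sigma(n,b+2)$ by Lemma~\ref{lem:neutral}. Since $(n,b+2)\ne(0,0)$ and its difference $2-2j$ is even, Lemma~\ref{lem:base} shows that this value is finite if and only if $j\le0$. So for $j\le0$ we get $\sigma(M)=\infty$, in agreement with $c_m(j)=0$. Let $j\ge1$. If $m=0$, there is no other pair, so $\sigma(M)=0$, in agreement with $c_0(j)=1$. If $m\ge1$, then $\sigma(M)=0$ if and only if $\sigma(J_\iota+M(m-1,n,b))=\infty$ for all $\iota\in I$. By (c) this says that every clause holds at $(c_{m-1}(j+a_1),\dots,c_{m-1}(j+a_r))$, that is, $c_m(j)=1$. This is (a).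
\end{proof}

Taking $b=0$, and recalling that $p\in\mathcal P$ means $\sigma(p)=0$, we obtain for all $m,n\ge0$:
\begin{equation}\label{eq:plane}
U+mV+nT\in\mathcal P\iff n=2j\text{ for some }j\ge1\text{ with }c_m(j)=1 .
\end{equation}
With Lemma~\ref{lem:axioms} this proves Theorem~\ref{thm:ca}.

For the Pascal game, $c_m(j)=c_{m-1}(j)\oplus c_{m-1}(j-1)$ for $m,j\ge1$. Hence $c_1(1)=1\oplus0=1$ and $c_1(j)=1\oplus1=0$ for $j\ge2$, so $c_1(j)=\binom0{j-1}$. If $c_{m-1}(j)\equiv\binom{m-2}{j-1}\pmod2$ for all $j\ge1$, then this holds for $j=0$ as well, both sides being $0$, and Pascal's rule gives $c_m(j)\equiv\binom{m-2}{j-1}+\binom{m-2}{j-2}=\binom{m-1}{j-1}$. Thus \eqref{eq:plane} becomes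
\begin{equation}\label{eq:pascal}
U+mV+nT\in\mathcal P\iff n=2j,\ j\ge1,\ \text{and either }m=0\text{ or }\binom{m-1}{j-1}\text{ is odd},
\end{equation}
which contains the second assertion of Theorem~\ref{thm:main}.

\section{The Pascal game has no affine stratification}\label{sec:nostrat}

A stratified set grows like a union of lattice cones, so its part in a plane should have linear or quadratic size. Pascal's triangle modulo $2$ lies strictly in between. We first count its odd entries. Let $\nu(a)$ be the number of ones among the binary digits $a^{(i)}$ of $a$. In $\mathbb F_2[z]$ squaring is additive, so $(1+z)^a=\prod_{i:\,a^{(i)}=1}(1+z^{2^i})$. The product expands into $2^{\nu(a)}$ monomials, which are distinct because binary expansions are unique. Hence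
\begin{equation}\label{eq:rows}
\#\Bigl\{c:\binom ac\text{ is odd}\Bigr\}=2^{\nu(a)},\qquad\sum_{a<2^k}2^{\nu(a)}x^a=\prod_{i<k}\bigl(1+2x^{2^i}\bigr),
\end{equation}
where the second identity is again the uniqueness of binary expansions. At $x=1$ it says that the first $2^k$ rows contain $3^k$ odd entries.

\begin{lemma}\label{lem:growth}
Let $W\subseteq\mathbb N^d$ be a finite union of sets $F_i+A_i$ with $F_i$ finite and $A_i$ an affine semigroup. Let $U,V,T$ be three of the coordinates, and let $\omega(L)$ be the number of pairs $(m,n)$ with $0\le m,n<L$ and $e_U+me_V+ne_T\in W$. Then either there is a constant $s$ with $\omega(L)\le sL$ for all $L\ge1$, or there is a constant $\eta>0$ with $\omega(L)\ge\eta L^2$ for all large $L$.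
\end{lemma}

\begin{proof}
Write $W$ as a finite union of sets $v+A$, with $v$ a point and $A$ generated by $g_1,\dots,g_k$. Since $v+\mathbb Ng_t\subseteq\mathbb N^d$, every $g_t$ lies in $\mathbb N^d$. Let $\Pi=e_U+\mathbb Ne_V+\mathbb Ne_T$, and let $A^\circ$ be the monoid generated by those $g_t$ that vanish outside the coordinates $V,T$. For a point of $\Pi$ the coordinates outside $V,T$ sum to $1$, and each generator not in $A^\circ$ adds at least $1$ to this sum. So a point of $(v+A)\cap\Pi$ has the form $v'+g$ with $g\in A^\circ$ and $v'\in\{v,v+g_1,\dots,v+g_k\}$; moreover $v'\in\Pi$, because $v'\in\mathbb N^d$ and $g$ vanishes outside $V,T$. Conversely $v'+A^\circ\subseteq(v+A)\cap\Pi$ for such $v'$. Thus $W\cap\Pi$ is a union of finitely many, say $s$, sets $v'+A^\circ$.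

If no $A^\circ$ that occurs contains two linearly independent vectors, each of the $s$ sets lies on a line. A line meets the grid $\{0,\dots,L-1\}^2$ in at most $L$ points, so $\omega(L)\le sL$. Otherwise let $g,g'\in A^\circ$ be linearly independent, let $\mu\ge1$ bound the coordinates of $v',g,g'$, and let $t=\lfloor L/(2\mu)\rfloor$ with $L\ge2\mu$. The $t^2$ distinct points $v'+ig+i'g'$ with $0\le i,i'<t$ have coordinates at most $(2t-1)\mu<L$. Since $t\ge L/(4\mu)$, we get $\omega(L)\ge L^2/(16\mu^2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to exclude an affine stratification of $\mathcal P$ for the Pascal game. Apply Lemma~\ref{lem:growth} to $W=\mathcal P$ with $L_k=2^{k+1}+1$, so that $0\le m,n\le2^{k+1}$. By \eqref{eq:pascal}, the row $m=0$ gives $2^k$ points, and the other points correspond to odd entries $\binom ac$ with $a=m-1<2^{k+1}$ and $c=j-1<2^k$. These include all odd entries with $a<2^k$, since $c\le a$. By \eqref{eq:rows},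
\[
3^k\le\omega(L_k)\le3^{k+1}+2^k .
\]
Therefore $\omega(L_k)/L_k\to\infty$ and $\omega(L_k)/L_k^2\to0$, which contradicts both alternatives of the lemma.
\end{proof}

The proof does not use that the strata are disjoint.

\begin{remark}\label{rem:presburger}
There is also an argument from logic. By Presburger's theorem, every first-order formula over $(\mathbb Z;+,<,0,1)$ is equivalent to a quantifier-free one once congruences modulo fixed integers are allowed; consequently every definable subset of $\mathbb N$ is eventually periodic. Membership of $p$ in $v+A$ is the formula $\exists n_1,\dots,n_k\ge0:\ p=v+\sum_tn_tg_t$, which is of this kind because the vectors $v,g_t$ are fixed. So a stratified $\mathcal P$ would be definable, and so would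
\[
Q=\{a\in\mathbb N:\ U+(a+1)V+2(c+1)T\in\mathcal P\text{ for all }c\text{ with }0\le c\le a\}.
\]
By \eqref{eq:pascal} and \eqref{eq:rows}, $a\in Q$ if and only if $2^{\nu(a)}=a+1$, that is, $a=2^k-1$ for some $k\ge0$. This set is infinite with unbounded gaps, so it is not eventually periodic.
\end{remark}

\section{The generating function is not rational}\label{sec:gf}

A power series $f\in\mathbb C[[\mathbf t]]$ is \emph{rational} if $hf=g$ for polynomials $g,h$ with $h\ne0$. Since $\mathbb C[[\mathbf t]]$ is an integral domain, common factors can be canceled, and we may take $g,h$ coprime. Sums of rational series are rational, and if $t_if$ is rational then so is $f$. The plan is to specialize $f$ down to one variable. The only risk is that the denominator vanishes identically under a specialization, and coprimality rules this out.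

\begin{proof}[Proof of Theorem~\ref{thm:gf}]
Setting a variable to $0$ preserves rationality. Indeed, let $hf=g$ with $g,h$ coprime. If $h|_{t_i=0}=0$, then $g|_{t_i=0}=0$, and $t_i$ divides both $g$ and $h$, which is impossible. So $h|_{t_i=0}\ne0$ is a denominator for $f|_{t_i=0}$. It follows that extracting the coefficient of $t_U^1$, which is $\bigl((f-f|_{t_U=0})/t_U\bigr)|_{t_U=0}$, also preserves rationality.

Suppose that $f=\sum_{p\in\mathcal P}\mathbf t^p$ is rational. Set all variables other than $t_U$, $x=t_V$, $y=t_T$ to $0$ and take the coefficient of $t_U^1$. By \eqref{eq:pascal} the result is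
\[
\frac{y^2}{1-y^2}+xy^2\,\Phi(x,y),\qquad\Phi=\sum_{\binom ac\text{ odd}}x^ay^{2c},
\]
so $\Phi$ is rational: $h_1\Phi=g_1$ with $g_1,h_1$ coprime and $h_1\ne0$. Since $\binom ac=0$ for $c>a$, the coefficient of each $x^a$ in $\Phi$ is a polynomial in $y$. The identity therefore holds in $\mathbb C[y][[x]]$, where we may substitute $y=1$. If $h_1(x,1)=0$, then $g_1(x,1)=0$ and $y-1$ divides both, which is impossible. Hence $h_1(x,1)\varphi(x)=g_1(x,1)$ with $h_1(x,1)\ne0$, where by \eqref{eq:rows}
\[
\varphi(x)=\Phi(x,1)=\sum_{a\ge0}2^{\nu(a)}x^a .
\]
Row $a$ has $a+1$ entries, so $2^{\nu(a)}\le a+1$ and the series converges for $|x|<1$. By \eqref{eq:rows} its partial sums over $a<2^k$ are the products $\prod_{i<k}(1+2x^{2^i})$. For each $i\ge0$ choose $\xi_i\in\mathbb C$ with $\xi_i^{2^i}=-\frac12$. Then $|\xi_i|=2^{-1/2^i}<1$, so the $\xi_i$ are distinct points of the unit disk, and the partial products with $k>i$ vanish at $\xi_i$. Thus $\varphi(\xi_i)=0$ for all $i$, and the polynomial $g_1(x,1)$ has infinitely many zeros and is $0$. Since $h_1(x,1)\ne0$, this forces $\varphi=0$, contradicting $\varphi(0)=1$.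
\end{proof}

\begin{thebibliography}{9}

\bibitem{GM-algorithms}
Alan Guo and Ezra Miller, \emph{Algorithms for lattice games}, arXiv:1105.5413 (2011).

\bibitem{GM-lattice}
Alan Guo and Ezra Miller, \emph{Lattice point methods for combinatorial games}, with its Erratum.

\end{thebibliography}
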